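# Ultrafilters that reproduce their exponent: the equation $E_2(p,q)=p$

## Exponentials with a fixed base: $b^p\neq p$

Write $\mathbb N=\{1,2,3,\dots\}$ and let $\beta\mathbb N$ be the set of ultrafilters on $\mathbb N$. We identify $n\in\mathbb N$ with the principal ultrafilter $\{A: n\in A\}$. For an ultrafilter $p$ it is convenient to use a quantifier:
$$\forall^p m\;P(m)\quad\text{means}\quad \{m\in\mathbb N: P(m)\}\in p .$$
Read it as "for $p$-most $m$". Because $p$ is an ultrafilter, this quantifier commutes with finite conjunctions and with negation: exactly one of $\forall^p m\,P(m)$ and $\forall^p m\,\neg P(m)$ holds. Also, if $\mathbb N$ is cut into finitely many pieces, then exactly one piece belongs to $p$. If $p$ is nonprincipal, then $\forall^p m\; m\ge k$ for every $k$.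

Fix $b\in\mathbb N$. The image of $p$ under $m\mapsto b^m$ is the ultrafilter $b^p$ given by
$$A\in b^p\iff \forall^p m\;\; b^m\in A .$$
Can an ultrafilter satisfy $b^p=p$? If $b=1$, then $1^p$ is the principal ultrafilter $1$, so the only solution is $p=1$. For $b\ge 2$ there is no solution at all.

**Proposition 1.** If $b\ge2$ and $p\in\beta\mathbb N$, then $b^p\ne p$.

**Proof.** We count how many times one can strip off an exponential. Define $\lambda:\mathbb N\to\{0,1,2,\dots\}$ by
$$\lambda(k)=1+\lambda(m)\ \text{ if } k=b^m \text{ with } m\in\mathbb N,\qquad \lambda(k)=0\ \text{ if } k \text{ is not of this form.}$$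
The exponent $m$ is determined by $k$, and $m<b^m=k$, so the recursion is legitimate. By construction $\lambda(b^m)=\lambda(m)+1$ for every $m$. Let $g=\lambda\bmod 2$. Then $g(b^m)\ne g(m)$ for every $m$.

Suppose $b^p=p$. One of the sets $g^{-1}(0),g^{-1}(1)$ lies in $p$, say $A=g^{-1}(i)$. Then $\forall^p m\; g(m)=i$. Also $A\in p=b^p$, which says $\forall^p m\; g(b^m)=i$. So some $m$ satisfies $g(m)=i=g(b^m)$, a contradiction. $\square$

For $b=2$, for instance, $\lambda(3)=0$, $\lambda(8)=1$, $\lambda(256)=2$.

The proof has two ingredients: we can **decode** the exponent $m$ from $b^m$, and the decoded number is **smaller**, so that we may count decodings. Now let the base vary along an ultrafilter of its own. What happens to these two ingredients?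

## The operation $E_2$ and the statements to be proved

**Definition.** For $p,q\in\beta\mathbb N$, the ultrafilters $E_1(p,q)$ and $E_2(p,q)$ are given, for $A\subseteq\mathbb N$, by
$$A\in E_1(p,q)\iff \forall^p n\,\forall^q m\;\; n^m\in A,\qquad\qquad A\in E_2(p,q)\iff \forall^p m\,\forall^q n\;\; n^m\in A. \tag{1}$$

In $E_1$ the base runs along $p$ and the exponent along $q$. In $E_2$, which is our subject, the exponent $m$ runs along $p$ and is chosen first, and the base $n$ then runs along $q$. So $n$ may be taken "generic with respect to $m$". If $q=b$ is principal, (1) gives $E_2(p,b)=b^p$. If $p=m$ is principal, $E_2(m,q)$ is the image of $q$ under $n\mapsto n^m$. For example $E_2(2,q)$ contains the set of squares, whatever $q$ is.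

An ultrafilter is $E_i$-idempotent if $p=E_i(p,p)$. The principal ultrafilter $1$ is the only principal one, for both $i$, so the interesting case is $p\in\beta\mathbb N\setminus\mathbb N$. For $E_1$ it is known that $E_1(p,q)\ne q$ for all $p\in\beta\mathbb N$ and all $q\in\beta\mathbb N\setminus\mathbb N$, so there are no nonprincipal $E_1$-idempotents. The problem, from Lorenzo Luperi Baglini, "Exponentiations of ultrafilters", arXiv:2308.02807 (2023), is the conjecture that there are no nonprincipal $E_2$-idempotents either. The conjecture is true.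

**Theorem 2.** If $p\in\beta\mathbb N\setminus\mathbb N$, then $E_2(p,p)\neq p$.

**Theorem 3.** If $p\in\beta\mathbb N\setminus\mathbb N$ and $q\in\beta\mathbb N$ is arbitrary, then $E_2(p,q)\ne p$. Moreover, for $p,q\in\beta\mathbb N$: $E_2(p,q)=p\iff p=q=1$.

So an ultrafilter never reproduces itself as an exponent. The base can be reproduced, and we can say exactly when. Here $\odot$ is multiplication on $\beta\mathbb N$: $A\in p\odot p'\iff \forall^p m\,\forall^{p'}m'\; mm'\in A$. A multiplicative idempotent is an $e$ with $e=e\odot e$.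

**Theorem 4.**
1. There are nonprincipal $p,q$ with $E_2(p,q)=q$.
2. For $q\in\beta\mathbb N\setminus\{1\}$: there is $p\neq1$ with $E_2(p,q)=q$ if and only if $q=E_2(e,y)$ for some nonprincipal $e=e\odot e$ and some $y\in\beta\mathbb N$.

Let us dispose at once of principal $p=m$ in Theorem 3. Suppose $E_2(m,q)=m$. Then $\forall^q n\; n^m=m$. The map $n\mapsto n^m$ is injective, so $\{n:n^m=m\}$ has at most one element. Being in $q$, it is a singleton $\{n\}$, and $q=n$. If $n\ge2$ then $n^m\ge2^m>m$. So $n=1$, and then $m=1^m=1$. Conversely $E_2(1,1)=1$. Hence for principal $p$ the equation $E_2(p,q)=p$ holds exactly when $p=q=1$, and Theorem 3 is reduced to its first sentence. Proposition 1, together with $1^p=1$, is that first sentence for principal $q$.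

## Parity flips, and why the maximal exponent does not suffice

The last paragraph of the proof of Proposition 1 did not need the base to be fixed. Here is its general form.

**Lemma 5.** Let $p=E_2(p,q)$, let $D\in p$ and $g:D\to\{0,1\}$. It is impossible that
$$\forall^p m\,\forall^q n:\qquad m\in D,\quad n^m\in D,\quad g(n^m)\ne g(m).$$

**Proof.** For some $i\in\{0,1\}$ the set $A=g^{-1}(i)\subseteq D$ is in $p$. So $\forall^p m\; g(m)=i$. Also $A\in E_2(p,q)$, so $\forall^p m\,\forall^q n\; g(n^m)=i$. If the displayed condition held as well, we could choose $m$ and then $n$ satisfying all three, and get $g(n^m)=i=g(m)\neq g(n^m)$. $\square$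

So the task is: assuming $p=E_2(p,q)$, find an integer-valued function $N$ with $N(n^m)=N(m)+1$ for $p$-most $m$ and then $q$-most $n$.

The natural attempt copies Proposition 1. For $k\ge2$ let $e(k)$ be the largest $m$ such that $k$ is an $m$-th power. It is the gcd of the exponents in the prime factorization of $k$, so
$$e(n^m)=m\,e(n)\qquad(n\ge2). \tag{2}$$
Since $k\ge2^{e(k)}>e(k)$, we can put $\lambda(1)=0$ and $\lambda(k)=1+\lambda(e(k))$ for $k\ge2$. If $\forall^q n\,(n\ge2 \text{ and } e(n)=1)$, then (2) gives $\lambda(n^m)=1+\lambda(m)$ for all $m$ and $q$-most $n$, and Lemma 5 shows $E_2(p,q)\ne p$ for every $p$.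

For the conjecture itself the hypothesis $e(n)=1$ is never available. Let $p=E_2(p,p)$ be nonprincipal. For each $K$ we have $\forall^p m\,\forall^p n\;(m\ge K,\ n\ge 2)$, and then $e(n^m)=m\,e(n)\ge K$. So $\forall^p a\; e(a)\ge K$ for every $K$. What we decode from $n^m$ is therefore not $m$ but $m\,e(n)$, with a large uncontrolled factor. The parity of $\lambda$ does depend on that factor:
$$\lambda(4^2)=\lambda(16)=1+\lambda(4)=2+\lambda(2)=3,\qquad \lambda(8^2)=\lambda(64)=1+\lambda(6)=2+\lambda(1)=2,$$
with the same $m=2$ in both.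

The way past this point is to settle for decoding $m$ **approximately**. Suppose the unwanted factor (or summand) that depends on $n$ lives in a *compact* group. Then it has a limit along $q$. The limit is a constant; we may divide it out, and what is left differs from a function of $m$ alone by an error that tends to its neutral value along $q$. If the counting function $\lambda$ is locally constant, a small error does no harm. The group will be 2-adic.

## 2-adic limits along an ultrafilter

Let $\mathbb Z_2$ be the ring of 2-adic integers and $v$ its valuation, with $v(0)=\infty$. Recall $v(xy)=v(x)+v(y)$ and $v(x+y)\ge\min(v(x),v(y))$, with equality if $v(x)\ne v(y)$. The sets $\{x: v(x-x_0)\ge K\}$ are the basic neighborhoods of $x_0$, and $\mathbb Z_2$ is compact. The unit group is $\mathbb Z_2^*=\{x:v(x)=0\}$, which is closed. For $x\ne0$ put $u(x)=x/2^{v(x)}\in\mathbb Z_2^*$. For example $v(12)=2$ and $u(12)=3$.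

If $x\ne0$ and $v(x'-x)>v(x)$, then $v(x')=v(x)$ and $u(x')-u(x)=(x'-x)/2^{v(x)}$. So on $\mathbb Z_2\setminus\{0\}$ the function $v$ is locally constant and $u$ is continuous.

**Limits.** Let $q\in\beta\mathbb N$ and let $h$ be a $\mathbb Z_2$-valued function defined on a set of $q$. By compactness there is a unique $z=\lim_q h\in\mathbb Z_2$ such that $\forall^q n\; v(h(n)-z)\ge K$ for every $K$. If $h$ takes values in a closed set, the limit lies in that set. If $F$ is continuous at $z$ and defined at $h(n)$ for $q$-most $n$, then $\lim_q F(h)=F(z)$. For example $\lim_q n!=0$ for every nonprincipal $q$, since for each $K$ all but finitely many $n$ have $v(n!)\ge K$. If $q=b$ is principal, $\lim_q h=h(b)$.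

**The logarithm.** For $t\in1+4\mathbb Z_2$ the series $\log t=\sum_{i\ge1}(-1)^{i+1}(t-1)^i/i$ converges, and it is a standard fact that $\log(tt')=\log t+\log t'$.

**Lemma 6.** For $t\in1+4\mathbb Z_2$ we have $v(\log t)=v(t-1)$. Setting $L(\pm t)=\log t$ for $t\in1+4\mathbb Z_2$ defines a continuous homomorphism $L:\mathbb Z_2^*\to(4\mathbb Z_2,+)$ with kernel $\{\pm1\}$. In particular $L$ is injective on the odd positive integers, and for an odd $a\in\mathbb N$ we have $L(a)=0$ only if $a=1$.

**Proof.** If $t=1$, both sides are $\infty$. Otherwise let $s=v(t-1)\ge2$. The term with $i=1$ has valuation $s$. For $i\ge2$ the $i$-th term has valuation $is-v(i)$, and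
$$(i-1)s\ \ge\ 2(i-1)\ \ge\ i\ >\ v(i),$$
so $is-v(i)>s$. These valuations tend to $\infty$, so the sum of the terms with $i\ge2$ has valuation $>s$, and $v(\log t)=s$. In particular $\log$ maps into $4\mathbb Z_2$.

Every unit is congruent to $1$ or $3$ mod $4$, so exactly one of $x,-x$ lies in $1+4\mathbb Z_2$, and $\mathbb Z_2^*=\{\pm1\}\times(1+4\mathbb Z_2)$. Hence $L$, the projection to the second factor followed by $\log$, is a homomorphism. For $t,t'\in1+4\mathbb Z_2$,
$$v(\log t-\log t')=v(\log(t/t'))=v(t/t'-1)=v(t-t'),$$
so $\log$ is continuous. The two cosets $\pm(1+4\mathbb Z_2)$ are open, so $L$ is continuous. If $L(\pm t)=0$, then $v(t-1)=\infty$ and $t=1$, so the kernel is $\{\pm1\}$. Two odd positive integers with the same $L$ differ by a sign, hence are equal. $\square$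

For example, $v(L(3))=v(\log(-3))=v(-3-1)=2$ and $v(L(7))=v(-7-1)=3$, while $v(L(9))=v(9-1)=3$.

The identity that replaces (2) is that both $v$ (on even numbers) and $L$ (on odd numbers) turn the power $n^m$ into a product: $v(n^m)=m\,v(n)$ and $L(n^m)=m\,L(n)$. This splits the proof into an even case and an odd case.

## Ultrafilters containing the even numbers

**Proposition 7.** If $p,q\in\beta\mathbb N$ and $2\mathbb N\in p$, then $p\neq E_2(p,q)$.

**Proof.** Suppose $p=E_2(p,q)$.

**Step 1: both variables may be taken even.** Since $2\mathbb N\in E_2(p,q)$, we have $\forall^p m\,\forall^q n\; n^m$ is even. As $n^m$ is even iff $n$ is, $2\mathbb N\in q$.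

**Step 2: turn exponentiation into addition.** For even $a$ put
$$M(a)=v(a)\ge1,\qquad X(a)=v(M(a))\ge0 .$$
For even $m,n$ we have $M(n^m)=mM(n)$. Taking $v$ once more,
$$X(n^m)=v(m)+v(M(n))=M(m)+X(n). \tag{3}$$
For instance, with $m=n=4$: $n^m=256$, $M(256)=8$, $X(256)=3$, while $M(4)+X(4)=2+1$.

**Step 3: remove the contribution of $n$.** The summand $X(n)$ in (3) is the analogue of the unwanted factor $e(n)$, but now it has a 2-adic limit. Let $z=\lim_q X\in\mathbb Z_2$, and for integers $x\ge0$ put $\varphi(x)=v(x-z)\in\{0,1,2,\dots\}\cup\{\infty\}$. Fix an even $m$. The number $X(m)=v(M(m))$ is finite because $M(m)\ge1$, so $\forall^q n\; v(X(n)-z)>X(m)$. For these $n$, by (3),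
$$\varphi(X(n^m))=v\bigl(M(m)+(X(n)-z)\bigr)=v(M(m))=X(m). \tag{4}$$
The error $X(n)-z$ is not zero in general, but the valuation $v$ absorbs it: $X(m)$ is recovered exactly from $X(n^m)$.

**Step 4: the decoded number is smaller.** For all even $m,n$, by (3),
$$X(n^m)\ge M(m)\ge 2^{X(m)}>X(m), \tag{5}$$
the middle inequality because $2^{X(m)}$ divides $M(m)$.

**Step 5: count.** Define $\lambda$ on integers $x\ge0$ by
$$\lambda(x)=0\ \text{ if }\varphi(x)\ge x,\qquad \lambda(x)=1+\lambda(\varphi(x))\ \text{ if }\varphi(x)<x .$$
In the second case $\varphi(x)$ is a nonnegative integer smaller than $x$, so the recursion is legitimate. By (4) and (5), for every even $m$ we have $\forall^q n:\ \lambda(X(n^m))=1+\lambda(X(m))$. So with $D=2\mathbb N$ and $g(a)=\lambda(X(a))\bmod2$, the condition of Lemma 5 holds, which that lemma forbids. $\square$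

## Ultrafilters containing the odd numbers: decoding by the logarithm

For odd $n$ the valuation $v(n)=0$ carries no information, and $v(m)=0$ for odd $m$ as well. So $M=v$ must be replaced by $M=L$, and $m$ will be read from the *unit part* of $mM(n)$ instead of its valuation.

**Standing assumptions (odd case).** For this section and the next three, $p$ is nonprincipal, $p=E_2(p,q)$ and $2\mathbb N\notin p$. Let $\mathbb O$ be the set of odd integers $\ge3$. Since $p$ is nonprincipal, $\mathbb O\in p$. As $n^m$ is odd iff $n$ is, the odd numbers form a set of $q$, by the argument of Step 1 above. Also $q\ne1$, because $E_2(p,1)=1\ne p$. Hence $\mathbb O\in q$. Note that $n^m\in\mathbb O$ for $m,n\in\mathbb O$.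

For $a\in\mathbb O$ put
$$M(a)=L(a)\in4\mathbb Z_2\setminus\{0\},\qquad W(a)=v(M(a))\ge2 ,$$
where $M(a)\neq0$ by Lemma 6. Since $L$ is a homomorphism and $m$ is odd, for $m,n\in\mathbb O$
$$M(n^m)=mM(n),\qquad W(n^m)=W(n),\qquad u(M(n^m))=m\,u(M(n)). \tag{6}$$
For example $W(3)=2$, and $W(27)=v(-27-1)=v(28)=2$.

In the last formula of (6) the unwanted factor $u(M(n))$ lies in the compact group $\mathbb Z_2^*$. Let
$$\beta=\lim_q u(M(n))\in\mathbb Z_2^*,\qquad f:\mathbb Z_2\setminus\{0\}\to 4\mathbb Z_2,\quad f(x)=L\bigl(u(x)/\beta\bigr).$$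
The map $f$ is continuous, since $u$ and $L$ are.

**Lemma 8.** For each $m\in\mathbb O$ and each $K$,
$$\forall^q n\;\; v\bigl(f(M(n^m))-M(m)\bigr)\ge K. \tag{7}$$
In particular, for each $m\in\mathbb O$, $\forall^q n\;\; v\bigl(f(M(n^m))\bigr)=W(m)$.

**Proof.** By (6), $f(M(n^m))=L\bigl(m\,u(M(n))/\beta\bigr)=L(m)+\varepsilon_n$ with $\varepsilon_n=L(u(M(n))/\beta)$. Here $L(m)=M(m)$. Since $u(M(n))/\beta$ tends to $1$ along $q$ and $L$ is continuous, $\lim_q\varepsilon_n=L(1)=0$. This is (7). For the last sentence take $K=W(m)+1$, which is finite because $M(m)\ne0$. $\square$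

If $q=3$ is principal, then $\beta=u(M(3))$ and $f(M(3^m))=L(m)=M(m)$ with no error. In general, $f$ decodes $M(m)$ from $M(n^m)$ up to an error that vanishes along $q$.

The next lemma combines (7) with the equation $p=E_2(p,q)$, and will be used twice.

**Lemma 9.** $\lim_p f(M(a))=\lim_p M(a)$.

**Proof.** Let $c'=\lim_p f(M(a))$ and let $K\in\mathbb N$. The set $\{a\in\mathbb O: v(f(M(a))-c')\ge K\}$ is in $p=E_2(p,q)$, so
$$\forall^p m\,\forall^q n\;\; v\bigl(f(M(n^m))-c'\bigr)\ge K .$$
For $p$-most $m$ we can pick an $n$ that satisfies this and (7) simultaneously. Subtracting, $v(M(m)-c')\ge K$. So $\forall^p m\; v(M(m)-c')\ge K$. As $K$ was arbitrary, $\lim_pM=c'$. $\square$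

We now have the decoding. For counting we also need the decoded object to be "smaller", and here the even case gives no guidance: (5) has no counterpart, since by (6) $W(n^m)=W(n)$ has no relation to $m$. The size of $x\in\mathbb Z_2\setminus\{0\}$ will be $v(x)$. By Lemma 8, decoding takes $M(n^m)$, of size $W(n)$, to something of size $W(m)$. This is a decrease if $W(n)$ is large along $q$.

## Counting decodings when $W$ is unbounded along $q$

**Proposition 10.** Under the standing assumptions of the odd case, it is impossible that $\lim_q W=\infty$, that is, that $\forall^q n\;W(n)>K$ for every $K$.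

**Proof.** Suppose $\lim_qW=\infty$.

**Step 1: the counting function.** Define $\lambda$ on $\mathbb Z_2\setminus\{0\}$ by recursion on $v(x)\in\{0,1,2,\dots\}$:
$$\lambda(x)=0\ \text{ if } v(f(x))\ge v(x),\qquad \lambda(x)=1+\lambda(f(x))\ \text{ if } v(f(x))<v(x).$$
The first case includes $f(x)=0$. In the second, $f(x)\ne0$ and has smaller valuation, so the recursion is legitimate.

**Step 2: $\lambda$ is locally constant on $\mathbb Z_2\setminus\{0\}$.** This makes the error in (7) harmless. We use induction on $v(x)$. For $x'$ close enough to $x$ we have $v(x')=v(x)$.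

If $v(f(x))\ge v(x)$, then by continuity of $f$, for $x'$ close to $x$ also $f(x')\equiv f(x)\equiv0 \pmod{2^{v(x)}}$. So $v(f(x'))\ge v(x)=v(x')$ and $\lambda(x')=0=\lambda(x)$.

If $v(f(x))<v(x)$, then $f(x)\ne0$, and by induction $\lambda$ is constant in a neighborhood of $f(x)$. For $x'$ close to $x$, continuity of $f$ gives $v(f(x'))=v(f(x))<v(x)=v(x')$ and $\lambda(f(x'))=\lambda(f(x))$. So $\lambda(x')=1+\lambda(f(x'))=1+\lambda(f(x))=\lambda(x)$.

**Step 3: the flip.** Fix $m\in\mathbb O$. Since $\lambda$ is constant near $M(m)\neq0$, Lemma 8 gives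
$$\forall^q n:\quad \lambda\bigl(f(M(n^m))\bigr)=\lambda(M(m))\quad\text{and}\quad v\bigl(f(M(n^m))\bigr)=W(m).$$
Since $\lim_qW=\infty$, also $\forall^q n:\ v(M(n^m))=W(n)>W(m)$. So the second case in the definition of $\lambda$ applies to $x=M(n^m)$:
$$\forall^q n:\quad \lambda(M(n^m))=1+\lambda\bigl(f(M(n^m))\bigr)=1+\lambda(M(m)).$$
Thus $g(a)=\lambda(M(a))\bmod2$ on $D=\mathbb O$ satisfies the condition forbidden by Lemma 5. $\square$

## No $E_2$-idempotents: proof of Theorem 2

Let $p$ be nonprincipal and suppose $p=E_2(p,p)$. Proposition 7 with $q=p$ gives $2\mathbb N\notin p$, so the standing assumptions hold with $q=p$. We show $\lim_pW=\infty$, which Proposition 10 excludes.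

Since $q=p$, the constant $\beta$ is the limit of $u(M(a))$ along $p$ itself. Hence $u(M(a))/\beta$ tends to $1$ along $p$, and $\lim_pf(M(a))=L(1)=0$. By Lemma 9, $\lim_pM(a)=0$. This says that for every $K$, $\forall^p a\; W(a)=v(M(a))>K$, that is, $\lim_pW=\infty$. $\blacksquare$

## A fixed point of the decoding map: proof of Theorem 3

Now let $q$ be arbitrary. The step that fails is the identification of $\beta$: it is a limit along $q$, and along $p$ the quantity $u(M(a))/\beta$ need not tend to $1$. So $W$ may be bounded. Then the function $\lambda$ of Proposition 10 is of no use. If $W=w$ on sets of both $p$ and $q$, then for typical $m,n$ Lemma 8 and (6) give $v(f(M(n^m)))=W(m)=w=W(n)=v(M(n^m))$, and so $\lambda(M(n^m))=0$. Size must be measured differently: by the distance to a fixed point of $f$.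

**Proof of Theorem 3.** Principal $p$ was treated after Theorem 4. Let $p$ be nonprincipal and suppose $p=E_2(p,q)$. By Proposition 7, $2\mathbb N\notin p$, so the standing assumptions of the odd case hold.

**Step 1: $W$ is constant along $q$ and along $p$.** By Proposition 10 there is $K$ such that $W\le K$ on a set of $q$. Finitely many values remain, so for some $w\ge2$ we have $\forall^q n\; W(n)=w$. Since $W(n^m)=W(n)$ for $m,n\in\mathbb O$, it follows that $\forall^p m\,\forall^q n\; W(n^m)=w$. That means $\{a\in\mathbb O:W(a)=w\}\in E_2(p,q)=p$, so $\forall^p a\; W(a)=w$.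

**Step 2: the fixed point.** Let $c=\lim_pM$. For $p$-most $a$ we have $v(M(a))=w$ and $v(M(a)-c)>w$, so $v(c)=w$. In particular $c\ne0$, so $f$ is continuous at $c$ and $\lim_pf(M(a))=f(c)$. Lemma 9 now reads
$$f(c)=c. \tag{8}$$

**Step 3: $f$ expands distances to $c$ by exactly $2^w$.** Let $v(x)=w$ and $v(x-c)\ge w+2$. Then $v(x/c-1)=v(x-c)-w\ge2$, so $x/c\in1+4\mathbb Z_2$. Since $v(x)=v(c)$, also $u(x)/u(c)=x/c$. As $L$ is a homomorphism, $f(x)-f(c)=L(u(x)/u(c))=L(x/c)$. With (8) and Lemma 6,
$$v(f(x)-c)=v\bigl(L(x/c)\bigr)=v(x/c-1)=v(x-c)-w. \tag{9}$$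

**Step 4: the domain.** By Lemma 6, $M$ is injective on $\mathbb O$, so $M(a)=c$ for at most one $a$. Since $p$ is nonprincipal, $\forall^p a\;M(a)\ne c$. Put $d(a)=v(M(a)-c)$ for $a\in\mathbb O$ and
$$D=\{a\in\mathbb O:\ W(a)=w,\ M(a)\ne c,\ d(a)\ge w+2\}.$$
By Step 1, by what was just said, and because $\lim_pM=c$, we have $D\in p$. On $D$ the function $d$ takes finite values. Since $D\in p=E_2(p,q)$, $\forall^p m\,\forall^q n:\ m\in D$ and $n^m\in D$.

**Step 5: the flip.** Fix $m\in D$ such that $\forall^q n\; n^m\in D$. For such $n$, (9) with $x=M(n^m)$ gives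
$$v\bigl(f(M(n^m))-c\bigr)=d(n^m)-w .$$
By (7), $\forall^q n\; v\bigl(f(M(n^m))-M(m)\bigr)>d(m)$. Since $v(M(m)-c)=d(m)$, for these $n$
$$v\bigl(f(M(n^m))-c\bigr)=d(m).$$
Comparing the two,
$$\forall^p m\,\forall^q n:\quad d(n^m)=d(m)+w .$$
So $\lfloor d(n^m)/w\rfloor=\lfloor d(m)/w\rfloor+1$, and $g(a)=\lfloor d(a)/w\rfloor\bmod2$ on $D$ satisfies the condition forbidden by Lemma 5. Hence $E_2(p,q)\ne p$. $\blacksquare$

## Reproducing the base: multiplicative idempotents and $E_2(p,q)=q$

The other equation has solutions, because taking powers twice multiplies the exponents.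

**Two facts about $\beta\mathbb N$.** Recall that $\beta\mathbb N$ is compact Hausdorff, with the sets $\overline A=\{p:A\in p\}$ as a base of clopen sets. In particular $\{1\}=\overline{\{1\}}$ is open. The operation $\odot$ is associative: $A\in(p\odot p')\odot p''$ and $A\in p\odot(p'\odot p'')$ both unfold to $\forall^pm\,\forall^{p'}m'\,\forall^{p''}m''\;mm'm''\in A$. For fixed $p'$ the map $p\mapsto p\odot p'$ is continuous, since $A\in p\odot p'$ iff the fixed set $\{m:\forall^{p'}m'\;mm'\in A\}$ belongs to $p$. So $(\beta\mathbb N,\odot)$ is a compact Hausdorff one-sided topological semigroup. The Ellis–Numakura lemma (Hindman–Strauss, *Algebra in the Stone–Čech Compactification*, Thm 2.5) says that every nonempty compact Hausdorff one-sided topological semigroup contains an idempotent.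

In the same way, for fixed $q$ the map $p\mapsto E_2(p,q)$ is continuous, because $A\in E_2(p,q)$ iff the fixed set $\{m:\forall^q n\;n^m\in A\}$ belongs to $p$. Moreover
$$E_2\bigl(p,E_2(p',q)\bigr)=E_2(p\odot p',q). \tag{10}$$
Indeed, $A$ belongs to the left side iff $\forall^pm\,\forall^{p'}m'\,\forall^qn\;(n^{m'})^m\in A$, and to the right side iff $\forall^pm\,\forall^{p'}m'\,\forall^qn\;n^{mm'}\in A$. These agree since $(n^{m'})^m=n^{mm'}$.

**Proof of Theorem 4.**

**Step 1: nonprincipal idempotents exist.** The set $\beta\mathbb N\setminus\{1\}$ is closed because $\{1\}$ is open, and it is nonempty. It is a subsemigroup: if $p\odot p'=1$, then $\forall^pm\,\forall^{p'}m'\;mm'=1$, and $mm'=1$ forces $m=m'=1$, so $p=p'=1$. By Ellis–Numakura it contains an idempotent. A principal idempotent $k$ satisfies $k\cdot k=k$, so $k=1$. Hence every idempotent in $\beta\mathbb N\setminus\{1\}$ is nonprincipal.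

**Step 2: idempotents give solutions.** Let $e=e\odot e$ be nonprincipal and $q=E_2(e,y)$. By (10), $E_2(e,q)=E_2(e,E_2(e,y))=E_2(e\odot e,y)=E_2(e,y)=q$. Since $e\ne1$, this proves the direction "if" of part 2. For part 1 take $e$ from Step 1 and $y=2$: then $q=E_2(e,2)=2^e$ is the image of the nonprincipal $e$ under the injection $m\mapsto2^m$, hence nonprincipal, and $E_2(e,q)=q$.

**Step 3: every solution arises this way.** Let $q\neq1$ and suppose $S=\{p\ne1:E_2(p,q)=q\}$ is nonempty. It is closed: it is the intersection of the closed set $\beta\mathbb N\setminus\{1\}$ with the preimage of the closed set $\{q\}$ under the continuous map $p\mapsto E_2(p,q)$. It is a subsemigroup: for $p,p'\in S$, (10) gives $E_2(p\odot p',q)=E_2(p,E_2(p',q))=E_2(p,q)=q$, and $p\odot p'\ne1$ by Step 1. So $S$ is a nonempty compact Hausdorff one-sided topological semigroup, and it contains an idempotent $e$. Since $e\ne1$, it is nonprincipal by Step 1. From $e\in S$ we get $q=E_2(e,q)$, which is the required form with $y=q$. $\blacksquare$
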